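\title{The minimum forcing number of rectangular grids}

\begin{abstract}
A forcing set for a perfect matching $M$ of a graph $G$ is a subset of $M$ contained in no other perfect matching, and $f(G)$ is the least size of a forcing set over all perfect matchings of $G$. We prove that every perfect matching of the grid $P_{2k}\times P_n$ has at least $\frac{k(n-1)}{2k+1}$ pairwise disjoint alternating cycles, and every perfect matching of $P_{2k+1}\times P_n$ has at least $\frac{kn}{2k+2}$. Together with known upper bounds this proves a conjecture on the sharpness of those bounds and determines $f$ for every rectangular grid that has a perfect matching. The cycles are boundaries of level sets of two modifications of a height function on the faces of the grid.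
\end{abstract}

\section{The problem and the results}

Let $G$ be a graph with a perfect matching $M$. A \emph{forcing set} for $M$ is a subset $S\subseteq M$ that is contained in no other perfect matching of $G$. The \emph{forcing number} $f(G,M)$ is the least size of a forcing set for $M$, and
\[
f(G)=\min_M f(G,M),
\]
where $M$ ranges over all perfect matchings of $G$. Thus $f(G)$ is the least number of edges that one has to reveal in order to determine a perfect matching of $G$ completely.

The grid $P_m\times P_n$ has vertices $(r,c)$ with $1\le r\le m$ (the row, numbered from the top) and $1\le c\le n$ (the column), and two vertices are joined when they differ by $1$ in exactly one coordinate. It has a perfect matching if and only if $mn$ is even. Its perfect matchings are the domino tilings of an $m\times n$ board, so $f(P_m\times P_n)$ is the least number of dominoes that can be placed so that the rest of the board has exactly one tiling.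

The problem that we solve is posed in \cite{AHM}. The following upper bounds are known, and we use them without proof: for all integers $k,l\ge1$,
\begin{align}
f(P_{2k}\times P_{(2k+1)l+r})&\le kl+\Big\lceil\frac{r-1}{2}\Big\rceil &&(0\le r\le 2k),\label{eq:ub-even}\\
f(P_{2k+1}\times P_{(2k+2)l+2r})&\le kl+r &&(0\le 2r\le 2k+1).\label{eq:ub-odd}
\end{align}
The conjecture is that equality holds in \eqref{eq:ub-even} and \eqref{eq:ub-odd} for all such $k,l,r$.

An upper bound on $f$ needs one good matching; a lower bound must hold for all of them. The tool for lower bounds is the following. A cycle $C$ is \emph{$M$-alternating} if its edges lie alternately in $M$ and outside $M$. Exchanging the two kinds of edges along $C$ gives a perfect matching $M\triangle C\ne M$, which contains every edge of $M$ that is not on $C$. So a forcing set for $M$ contains an edge of every $M$-alternating cycle, and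
\begin{equation}\label{eq:fnu}
f(G,M)\ge\nu(M),
\end{equation}
where $\nu(M)$ is the maximum number of pairwise vertex-disjoint $M$-alternating cycles. We bound $\nu(M)$ from below.

\begin{theorem}\label{thm:even}
Let $k,n\ge1$. Every perfect matching $M$ of $G=P_{2k}\times P_n$ satisfies
\[
f(G,M)\ge\nu(M)\ge\frac{k(n-1)}{2k+1}.
\]
\end{theorem}

\begin{theorem}\label{thm:odd}
Let $k\ge1$ and let $n\ge2$ be even. Every perfect matching $M$ of $G=P_{2k+1}\times P_n$ satisfies
\[
f(G,M)\ge\nu(M)\ge\frac{kn}{2k+2}.
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Equality holds in \eqref{eq:ub-even} and \eqref{eq:ub-odd} for all $k,l\ge1$ and all $r$ in the stated ranges.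
\end{corollary}

Since a grid may be transposed, the next theorem covers every grid that has a perfect matching.

\begin{theorem}\label{thm:all}
Let $m\le n$ with $mn$ even. Then
\[
f(P_m\times P_n)=
\begin{cases}
\Big\lceil \dfrac{m(n-1)}{2(m+1)}\Big\rceil & \text{if $m$ is even},\\[3mm]
\Big\lceil \dfrac{(m-1)n}{2(m+1)}\Big\rceil & \text{if $m$ is odd and $n$ is even}.
\end{cases}
\]
\end{theorem}

Section~\ref{sec:small} explains these formulas on small grids. Sections~\ref{sec:height}--\ref{sec:contours} produce disjoint alternating cycles as contour lines, at least one for every two columns that the contours reach. Section~\ref{sec:uncovered} describes the columns that they miss, and Sections~\ref{sec:lower} and~\ref{sec:exact} prove the theorems.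

\section{Small grids}\label{sec:small}

Pachter and Kim \cite{PK} proved that $f(P_{2k}\times P_{2k})=k$, which is $\frac12$ per column. One might expect a long strip of height $2k$ to cost $\frac12$ per column as well. The strip of height $2$ shows that some columns are free.

\begin{example}[two rows]\label{ex:ladder}
Let $M$ be a perfect matching of $P_2\times P_n$. Columns $1,\dots,c$ contain an even number of vertices, so $0$ or $2$ edges of $M$ join columns $c$ and $c+1$. Hence $M$ is a word in the letters $V$ (one column, matched by its vertical edge) and $H$ (two columns, matched by two horizontal edges). Each $H$ is an alternating $4$-cycle, and so is each $VV$. Let $a$ be the number of letters $H$ and let $v_0,\dots,v_a\ge0$ be the lengths of the runs of $V$ before, between and after them. Then $n=2a+\sum v_i$ and $\nu(M)\ge a+\sum\lfloor v_i/2\rfloor$. Since $3\lfloor v/2\rfloor\ge v-1$ for all $v\ge0$,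
\[
3\nu(M)\ge 3a+\sum v_i-(a+1)=n-1 .
\]
Conversely, the words $(HV)^l$, $V(HV)^l$ and $(HV)^lH$ have widths $3l$, $3l+1$ and $3l+2$ and contain $l$, $l$ and $l+1$ letters $H$. One edge from each $H$ is a forcing set: it forces the other edge of that $H$, and only isolated columns remain. Hence $f(P_2\times P_n)=\lceil (n-1)/3\rceil$.
\end{example}

Call a column \emph{all-vertical} if all its vertices are matched inside the column, and a row \emph{all-horizontal} if all its vertices are matched inside the row. In Example~\ref{ex:ladder} an all-vertical column costs nothing, every other column costs $\frac12$, and two all-vertical columns that are too close create a cycle. The same three facts govern height $2k$. Lemma~\ref{lem:A} gives one cycle for every two columns that are not all-vertical. Its transpose gives $k$ cycles in the region bounded by two all-vertical columns with an even number $w$ of columns between them. So if consecutive all-vertical columns are $w+1$ apart, one expects a cost of $\max(\frac w2,k)$ for $w+1$ columns. The ratio is smallest at $w=2k$, where it equals the constant $\frac{k}{2k+1}$ of Theorem~\ref{thm:even}.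

\begin{example}[four rows]\label{ex:four}
Figure~\ref{fig:hill} shows a matching $M$ of $P_4\times P_6$ with two all-vertical columns and $w=4$. It has two nested alternating cycles, the boundaries of the shaded squares. The set $S=\{(1,2)(1,3),\,(2,3)(2,4)\}$ is forcing: once $S$ is placed, each of the vertices $(1,1)$, $(2,2)$, $(3,1)$, $(4,2)$, $(3,3)$, $(1,4)$, $(1,6)$, $(2,5)$, $(3,6)$, $(4,4)$, taken in this order, has exactly one unmatched neighbor left. So $f(G,M)=\nu(M)=2=\frac{2(6-1)}{5}$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!20] (10.5,-4) rectangle (13.5,-1);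
\fill[gray!50] (11.5,-3) rectangle (12.5,-2);
\foreach \sh in {0,8.5}{
\begin{scope}[shift={(\sh,0)}]
\foreach \cx in {1,...,6}{\draw[gray] (\cx,-1)--(\cx,-4);
  \draw[gray,dashed] (\cx,0)--(\cx,-1) (\cx,-4)--(\cx,-5);}
\foreach \cy in {1,...,4}{\draw[gray] (1,-\cy)--(6,-\cy);
  \draw[gray,dashed] (0,-\cy)--(1,-\cy) (6,-\cy)--(7,-\cy);}
\foreach \xa/\ya/\xb/\yb in {1/1/1/2,1/3/1/4,6/1/6/2,6/3/6/4,2/1/3/1,4/1/5/1,
  2/4/3/4,4/4/5/4,2/2/2/3,5/2/5/3,3/2/4/2,3/3/4/3}
  \draw[line width=1.8pt] (\xa,-\ya)--(\xb,-\yb);
\end{scope}}
\foreach \row [count=\cy from 0] in {{0,1,0,1,0,1,0},{-1,2,3,2,3,2,-1},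
  {0,1,4,5,4,1,0},{-1,2,3,2,3,2,-1},{0,1,0,1,0,1,0}}
  \foreach \val [count=\cx from 0] in \row
    \node at (\cx+0.5,-\cy-0.5) {\scriptsize$\val$};
\foreach \row [count=\cy from 0] in {{-1,0,0,0,0,0,-1},{-1,0,1,1,1,0,-1},
  {-1,0,1,2,1,0,-1},{-1,0,1,1,1,0,-1},{-1,0,0,0,0,0,-1}}
  \foreach \val [count=\cx from 0] in \row
    \node at (\cx+9,-\cy-0.5) {\scriptsize$\val$};
\end{tikzpicture}
\caption{A perfect matching $M$ of $P_4\times P_6$ (thick edges); the dashed segments extend the grid lines and are not edges. Left: the height $h$ of each cell, which changes by $3$ across an edge of $M$ and by $1$ across every other segment. Right: the level $\alpha$, which changes by exactly $1$ across an edge of $M$. The shaded sets $\alpha\ge1$ and $\alpha\ge2$ are bounded by two disjoint $M$-alternating cycles.}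
\label{fig:hill}
\end{figure}

When the number of rows is odd, no column is all-vertical, and the saving has a different source.

\begin{example}[three rows]\label{ex:three}
In $P_3\times P_4$ the single edge $(1,2)(1,3)$ forces, in turn, the edges $(1,1)(2,1)$, $(1,4)(2,4)$, $(3,1)(3,2)$, $(3,4)(3,3)$ and $(2,2)(2,3)$. The resulting matching $M$ contains an alternating $4$-cycle in columns $2$ and $3$, so $f(G,M)=\nu(M)=1$. In the count of $\frac12$ per column, the first and the last column are free.
\end{example}

For height $2k+1$, Lemma~\ref{lem:B} shows that a block of $q$ columns in which every two consecutive columns are joined by an edge of $M$ contains at least $\frac{q-2}{2}$ cycles, while narrow blocks are expensive by the transpose of Theorem~\ref{thm:even}. At $q=2k+2$ the cost is $k$, which gives the constant $\frac{k}{2k+2}$ of Theorem~\ref{thm:odd}.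

\section{The height function}\label{sec:height}

We have to find many disjoint alternating cycles in a matching about which nothing is known. The nested cycles in Figure~\ref{fig:hill} look like contour lines of a hill, and we now define a function whose contour lines are alternating for every matching. Throughout Sections~\ref{sec:height}--\ref{sec:uncovered}, $M$ is a perfect matching of $G=P_m\times P_n$.

Draw $G$ in the plane and extend every row and every column by a unit segment at both ends; these additional segments are \emph{phantoms}. A \emph{cell} is a pair $(y,x)$ with $0\le y\le m$ and $0\le x\le n$, pictured as the unit square between rows $y$, $y+1$ and columns $x$, $x+1$. The cells with $1\le y\le m-1$ and $1\le x\le n-1$ are \emph{inner}: they are the bounded faces of $G$, and their four sides are edges of $G$. The other cells are \emph{outer}. A cell is \emph{even} or \emph{odd} according to the parity of $y+x$.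

Two cells are \emph{adjacent} if they differ by $1$ in exactly one coordinate; then one is even and one is odd, and their common side, an edge or a phantom, is the \emph{wall} between them. The cells $(y,x)$ and $(y,x+1)$ are \emph{side by side}; their wall is the vertical segment in column $x+1$ between rows $y$ and $y+1$. The cells $(y,x)$ and $(y+1,x)$ are \emph{stacked}; their wall is the horizontal segment in row $y+1$ between columns $x$ and $x+1$. A wall is \emph{matched} if it belongs to $M$; phantoms are unmatched. The four cells around the vertex $(r,c)$ are, clockwise from the upper left, $(r-1,c-1)$, $(r-1,c)$, $(r,c)$, $(r,c-1)$. Exactly one of the four walls between them is matched.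

For an even cell $E$ adjacent to an odd cell $O$ we prescribe the difference $h(O)-h(E)$:
\begin{equation}\label{eq:rule}
\begin{array}{l|cc}
h(O)-h(E) & \text{side by side} & \text{stacked}\\ \hline
\text{wall unmatched} & +1 & -1\\
\text{wall matched} & -3 & +3
\end{array}
\end{equation}

\begin{lemma}\label{lem:height}
There is a unique function $h$ on cells with $h(0,0)=0$ that satisfies \eqref{eq:rule}. It has the following properties.
\begin{enumerate}
\item[(a)] The four cells around any vertex $v$ can be labeled $F_0,F_1,F_2,F_3$ in cyclic order so that $h(F_i)=h(F_0)+i$ and the edge of $M$ at $v$ is the wall between $F_3$ and $F_0$.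
\item[(b)] Even cells have even height and odd cells have odd height.
\item[(c)] The heights of outer cells are
\[
\begin{array}{l|cc|cccc}
 & y=0 & x=0 & y=m & y=m & x=n & x=n\\
 & & & m\text{ even} & m\text{ odd} & n\text{ even} & n\text{ odd}\\ \hline
\text{even cells} & 0 & 0 & 0 & -2 & 0 & 2\\
\text{odd cells} & 1 & -1 & 1 & -1 & -1 & 1
\end{array}
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Walk clockwise around a vertex, starting at the upper left cell. If this cell is even, the steps are even to odd side by side, odd to even stacked, and these two once more; by \eqref{eq:rule} each step prescribes $+1$ across an unmatched wall and $-3$ across a matched wall. If this cell is odd, the steps are odd to even side by side, even to odd stacked, and these two once more; each prescribes $-1$ or $+3$. One wall of the four is matched, so the prescribed differences add up to $0$.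

The rule \eqref{eq:rule} determines $h$ down the column $x=0$ and then along each row of cells; this gives uniqueness and defines $h$. The rule remains to be verified for stacked cells $(y,x)$, $(y+1,x)$ with $x\ge1$. By induction on $x$ it holds for three of the four walls at the vertex $(y+1,x)$, and so for the fourth, because the prescribed differences add up to $0$.

For (a), walk around $v$ in the direction in which unmatched walls give $+1$ and let $F_0$ be the cell reached by the step $-3$. Part (b) holds because all differences in \eqref{eq:rule} are odd. For (c), walls between consecutive outer cells along a side are phantoms, so along a row $h(O)=h(E)+1$ and along a column $h(O)=h(E)-1$. The row $y=0$ and the column $x=0$ start at $h(0,0)=0$. The row $y=m$ starts at $h(m,0)$, which is $0$ for even $m$ and $-1$ for odd $m$. The column $x=n$ starts at $h(0,n)$, which is $0$ for even $n$ and $1$ for odd $n$.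
\end{proof}

Part (a) is the reason for the definition. A set $\{h\ge t\}$ meets the cells around $v$ in a final segment of $F_0,\dots,F_3$; if its boundary passes through $v$, it uses the matched wall and one unmatched wall, so it alternates. Part (c) says that the outer heights do not depend on $M$ and stay near $0$.

\section{Two level functions}\label{sec:levels}

The contours of $h$ are not disjoint: $h$ jumps by $3$ across a matched wall, so an edge of $M$ lies on three of them. We want a function that does not decrease when $h$ increases and jumps by exactly $1$ across matched walls. Taking every third level of $h$ achieves this, but then we cannot count. In Figure~\ref{fig:hill} the set $\{h\ge2\}$ reaches all six columns and $\{h\ge5\}$ reaches two, so one contour accounts for four columns, while we need one contour for every two. The function must therefore also have no wide plateaus.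

We look for a function close to $h/2$. Put $\alpha=\frac{h-1}{2}$ on odd cells. An even cell $E$ of height $h$ lies between the odd heights $h-1$ and $h+1$, so $\alpha(E)$ should be $\frac h2-1$ or $\frac h2$. If a horizontal side of $E$ is matched, the cell across it has height $h+3$ and level $\frac h2+1$, which forces $\alpha(E)=\frac h2$. If a vertical side is matched, the cell across it has height $h-3$ and level $\frac h2-2$, which forces $\alpha(E)=\frac h2-1$. If no side is matched we choose the lower value, so that horizontal steps away from $E$ are strict. The function $\alpha$ will detect hills. A second function $\beta$, built in the same way from $\beta=\frac h2$ on even cells, will detect valleys.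

Let $\tau(F)=1$ if a matched wall separates $F$ from a cell stacked with it, and $\tau(F)=0$ otherwise. If a vertical side of $F$ is matched then $\tau(F)=0$, since a vertical side shares a vertex with each horizontal side. Define
\[
\alpha(F)=\begin{cases}\frac{h(F)-1}{2} & F\text{ odd},\\[1mm] \frac{h(F)}{2}-1+\tau(F) & F\text{ even},\end{cases}
\qquad
\beta(F)=\begin{cases}\frac{h(F)+1}{2}-\tau(F) & F\text{ odd},\\[1mm] \frac{h(F)}{2} & F\text{ even}.\end{cases}
\]
Both are integers, and in both parities
\begin{equation}\label{eq:ab}
\beta=\alpha+1-\tau\ge\alpha .
\end{equation}

\begin{lemma}\label{lem:steps}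
Let $F,F'$ be adjacent cells with $h(F)<h(F')$. Then $\alpha(F')-\alpha(F)$ and $\beta(F')-\beta(F)$ belong to $\{0,1\}$, and both equal $1$ if the wall is matched. More precisely:
\[
\begin{array}{c|llc|cc}
 & \text{position, wall} & F,\ F' & h(F')-h(F) & \alpha(F')-\alpha(F) & \beta(F')-\beta(F)\\ \hline
1 & \text{side by side, unmatched} & \text{even, odd} & 1 & 1-\tau(F) & 1-\tau(F')\\
2 & \text{stacked, unmatched} & \text{odd, even} & 1 & \tau(F') & \tau(F)\\
3 & \text{stacked, matched} & \text{even, odd} & 3 & 1 & 1\\
4 & \text{side by side, matched} & \text{odd, even} & 3 & 1 & 1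
\end{array}
\]
\end{lemma}

\begin{proof}
The four cases and their height differences are the four entries of \eqref{eq:rule}. Write $a=h(F)$. In case 1, $\alpha$ goes from $\frac a2-1+\tau(F)$ to $\frac a2$ and $\beta$ from $\frac a2$ to $\frac a2+1-\tau(F')$. In case 2, $\alpha$ goes from $\frac{a-1}2$ to $\frac{a-1}2+\tau(F')$ and $\beta$ from $\frac{a+1}2-\tau(F)$ to $\frac{a+1}2$. In case 3, $\tau(F)=\tau(F')=1$, and both $\alpha$ and $\beta$ go from $\frac a2$ to $\frac a2+1$. In case 4, $\tau(F)=\tau(F')=0$; here $\alpha$ goes from $\frac{a-1}2$ to $\frac{a+1}2$ and $\beta$ from $\frac{a+1}2$ to $\frac{a+3}2$.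
\end{proof}

For integers $t$ put
\[
X_t=\{F:\alpha(F)\ge t\},\qquad Y_t=\{F:\beta(F)\le -t\}.
\]
Both families decrease with $t$ and are empty for large $t$. The next lemma says that a horizontal step can stay on one level only next to a cell of the following level.

\begin{lemma}\label{lem:plateau}
Let $(Z_t)$ be $(X_t)$ or $(Y_t)$. If two side-by-side cells lie in $Z_t\setminus Z_{t+1}$, then one of them is stacked with a cell of $Z_{t+1}$.
\end{lemma}

\begin{proof}
Let $Z=X$, so that both cells have $\alpha=t$. By Lemma~\ref{lem:steps} they are in case 1 and the even cell $E$ has $\tau(E)=1$. So a matched wall separates $E$ from a stacked odd cell, which has $\alpha=t+1$ by case 3. Let $Z=Y$, so that both cells have $\beta=-t$. They are in case 1 and the odd cell $O$ has $\tau(O)=1$. So a matched wall separates $O$ from a stacked even cell, which has $\beta=-t-1$ by case 3.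
\end{proof}

\begin{example}\label{ex:both}
Both functions are needed. For the matching $HVH$ of $P_2\times P_5$ the heights are
\[
\begin{array}{rrrrrr}
0&1&0&1&0&1\\ -1&-2&-1&2&3&2\\ 0&1&0&1&0&1
\end{array}
\]
The first $H$ surrounds the even cell $(1,1)$ with $\beta=-1$, the second surrounds the odd cell $(1,4)$ with $\alpha=1$, and $Y_1=\{(1,1)\}$, $X_1=\{(1,4)\}$. Moving a pattern by one column has turned a valley into a hill.
\end{example}

\section{Contours and the columns they reach}\label{sec:contours}

For a set $Z$ of cells, \emph{components} are taken with respect to adjacency of cells, $\operatorname{comp}(Z)$ is their number, and $\partial Z$ is the set of walls between a cell of $Z$ and a cell outside $Z$.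

\begin{lemma}\label{lem:contour}
Let $Z$ be $X_t$ or $Y_t$, and suppose that $Z$ contains no outer cell. Then $\partial Z$ is a vertex-disjoint union of at least $\operatorname{comp}(Z)$ $M$-alternating cycles.
\end{lemma}

\begin{proof}
Every wall in $\partial Z$ is a side of an inner cell, hence an edge of $G$; this is where outer cells must be excluded. Let $v$ be a vertex with cells $F_0,\dots,F_3$ as in Lemma~\ref{lem:height}(a). By Lemma~\ref{lem:steps}, $\alpha$ and $\beta$ do not decrease along $F_0,F_1,F_2,F_3$. So the cells of $Z$ at $v$ are $F_j,\dots,F_3$ if $Z=X_t$ and $F_0,\dots,F_{j-1}$ if $Z=Y_t$, for some $0\le j\le4$. If $j\in\{0,4\}$, no edge of $\partial Z$ meets $v$. Otherwise exactly two do: the matched wall between $F_3$ and $F_0$ and the unmatched wall between $F_{j-1}$ and $F_j$. A subgraph in which every vertex has degree $0$ or $2$ is a disjoint union of cycles, and these cycles alternate.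

Each edge of $\partial Z$ has a cell of $Z$ on exactly one side. For two consecutive edges of a cycle, meeting at $v$, these two cells lie in the same component of $Z$, since the cells of $Z$ at $v$ are consecutive. So each cycle determines a component. Every component $K$ arises: $K$ is not the set of all cells, so some cell of $K$ is adjacent to a cell outside $K$, that cell is not in $Z$, and the wall between them lies on a cycle that determines $K$.
\end{proof}

\begin{lemma}\label{lem:sum}
Let $t_0\ge1$ and suppose that $X_1$ and $Y_{t_0}$ contain no outer cell. Then
\[
\nu(M)\ge\sum_{s\ge1}\operatorname{comp}(X_s)+\sum_{t\ge t_0}\operatorname{comp}(Y_t).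
\]
\end{lemma}

\begin{proof}
Lemma~\ref{lem:contour} applies to all $X_s\subseteq X_1$ and all $Y_t\subseteq Y_{t_0}$. Two alternating cycles with a common vertex both contain the edge of $M$ at that vertex. So it suffices to show that an edge $e\in M$ lies in at most one of the boundaries. Let $F$ and $F'$ be the lower and the higher cell at $e$. By Lemma~\ref{lem:steps}, $\alpha(F')=\alpha(F)+1$ and $\beta(F')=\beta(F)+1$. Hence $e\in\partial X_s$ only for $s=\alpha(F)+1$, and $e\in\partial Y_t$ only for $t=-\beta(F)$. If both happened with $s,t\ge1$, then $\alpha(F)\ge0$ and $\beta(F)\le-1$, contrary to \eqref{eq:ab}.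
\end{proof}

It remains to count components. An inner cell $(y,x)$ \emph{touches} the columns $x$ and $x+1$, and $C(K)$ is the set of columns touched by the cells of a set $K$. A single cell touches two columns and gives one cycle. The following lemma shows that this rate persists: passing from a component to the next level loses at most its leftmost and its rightmost column.

\begin{lemma}\label{lem:columns}
Let $(Z_s)$ be $(X_s)$ or $(Y_s)$, let $Z_t$ contain no outer cell, and let $K$ be a component of $Z_t$. Let $N(K)$ be the number of pairs $(s,L)$ with $s\ge t$ and $L\subseteq K$ a component of $Z_s$. Then $N(K)\ge\frac12|C(K)|$.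
\end{lemma}

\begin{proof}
We use downward induction on $t$; for large $t$ there is nothing to prove. Let $K_1,\dots,K_q$ ($q\ge0$) be the components of $Z_{t+1}$ contained in $K$. Their union is $K\cap Z_{t+1}$, and every component of a set $Z_s$ with $s>t$ that lies in $K$ lies in exactly one $K_i$. With $U=C(K\cap Z_{t+1})=\bigcup_iC(K_i)$, the induction hypothesis gives
\[
N(K)=1+\sum_iN(K_i)\ge1+\tfrac12\sum_i|C(K_i)|\ge1+\tfrac12|U| .
\]
So it suffices to show that $|C(K)\setminus U|\le2$.

Let $c\in C(K)\setminus U$, and suppose that $K$ has a cell with $x\le c-1$ and a cell with $x\ge c$. A path in $K$ between them contains side-by-side cells $(y,c-1)$, $(y,c)$. Both touch column $c\notin U$, so both lie in $Z_t\setminus Z_{t+1}$. By Lemma~\ref{lem:plateau} one of them is stacked with a cell $F\in Z_{t+1}$. This $F$ lies in $Z_t$ and is adjacent to a cell of $K$, so $F\in K\cap Z_{t+1}$; it has $x\in\{c-1,c\}$, so it touches column $c$. Then $c\in U$, a contradiction. Hence either all cells of $K$ have $x\le c-1$, and $c=\max C(K)$, or all have $x\ge c$, and $c=\min C(K)$.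
\end{proof}

Summing Lemma~\ref{lem:columns} over the components of $X_1$ and of $Y_{t_0}$ and using Lemma~\ref{lem:sum}, we obtain the estimate on which the rest of the proof is built.

\begin{proposition}\label{prop:cover}
Let $t_0\ge1$ and suppose that $X_1$ and $Y_{t_0}$ contain no outer cell. Then $\nu(M)\ge\frac12\,|C(X_1)\cup C(Y_{t_0})|$.
\end{proposition}

\section{The columns that the contours miss}\label{sec:uncovered}

In the setting of Proposition~\ref{prop:cover}, call a column $c$ \emph{uncovered} if $c\notin C(X_1)\cup C(Y_{t_0})$. Then no cell with $x\in\{c-1,c\}$ lies in $X_1\cup Y_{t_0}$. Reading $\alpha\le0$ on odd cells and $\beta\ge1-t_0$ on even cells, we get for all cells with $x\in\{c-1,c\}$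
\begin{equation}\label{eq:band}
h\le1\ \text{ on odd cells},\qquad h\ge2-2t_0\ \text{ on even cells}.
\end{equation}
These cells include the four cells around each vertex of column $c$, whose heights span a range of $3$. The narrower the band \eqref{eq:band}, the less freedom $M$ has in column $c$; and how small $t_0$ may be depends on the outer heights, that is, on the parity of $m$.

\begin{lemma}\label{lem:A}
If $m$ is even, then $\nu(M)$ is at least half the number of columns that are not all-vertical. If $n$ is even, then $\nu(M)$ is at least half the number of rows that are not all-horizontal.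
\end{lemma}

\begin{proof}
The second statement is the first one for the transposed grid. Let $m$ be even. We check with Lemma~\ref{lem:height}(c) that every outer cell has $\alpha\le0$ and $\beta\ge0$. Cells with $x\in\{0,n\}$ have $\tau=0$, as their horizontal walls are phantoms.
\begin{itemize}
\item An even outer cell has $h=0$, so $\alpha=\tau-1\le0$ and $\beta=0$; or it has $h=2$ and $x=n$, so $\alpha=0$ and $\beta=1$.
\item An odd outer cell has $h=1$, so $\alpha=0$ and $\beta=1-\tau\ge0$; or it has $h=-1$ and $x\in\{0,n\}$, so $\alpha=-1$ and $\beta=0$.
\end{itemize}
So Proposition~\ref{prop:cover} applies with $t_0=1$, and it suffices to show that an uncovered column $c$ is all-vertical. Let $F_0,\dots,F_3$ be the cells around a vertex of column $c$. If $F_0$ were even, then \eqref{eq:band} would give $h(F_0)\ge0$, while the odd cell $F_3$ would have $h(F_0)+3=h(F_3)\le1$. So $F_0$ is odd and is lower by $3$ than the even cell $F_3$. By \eqref{eq:rule} these cells are side by side, so the matched wall between them is vertical.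
\end{proof}

The lemma is sharp for the matching of Figure~\ref{fig:hill}. It fails for odd $m$: in Example~\ref{ex:three} no column is all-vertical and $\nu(M)=1<\frac42$. In the proof, the even cells of the bottom row then have $h=-2$ and $\beta=-1$, so $Y_1$ contains outer cells. We must take $t_0=2$. The band \eqref{eq:band} becomes wide enough for horizontal edges at an uncovered column, but they all point the same way.

\begin{lemma}\label{lem:B}
Let $m$ be odd and $n$ even, and suppose that for every $1\le c<n$ some edge of $M$ joins columns $c$ and $c+1$. Then $\nu(M)\ge\frac{n-2}{2}$.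
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:height}(c), odd outer cells have $h\in\{-1,1\}$ and even outer cells have $h\in\{-2,0\}$. Hence odd outer cells have $\alpha\le0$ and $\beta\ge-\tau\ge-1$, and even outer cells have $\alpha\le\tau-1\le0$ and $\beta\ge-1$. So Proposition~\ref{prop:cover} applies with $t_0=2$. Let $c$ be an uncovered column. By \eqref{eq:band}, the cells with $x\in\{c-1,c\}$ have $h\le1$ if odd and $h\ge-2$ if even.

\emph{Claim: a vertex $(r,c)$ that is matched horizontally is matched to column $c-1$ if $c$ is even and to column $c+1$ if $c$ is odd.}

We follow the sum $\sigma_y=h(y,c-1)+h(y,c)$ down the column, starting from $\sigma_0=0+1=1$. The cells $F_0,\dots,F_3$ around $(r,c)$ split into an upper side-by-side pair with sum $\sigma_{r-1}$ and a lower one with sum $\sigma_r$.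

If $(r,c)$ is matched vertically, then $F_3$ and $F_0$ are side by side, so the pairs are $\{F_3,F_0\}$ and $\{F_1,F_2\}$. Both have sum $2h(F_0)+3$, so $\sigma_r=\sigma_{r-1}$.

If $(r,c)$ is matched horizontally, then $F_3$ and $F_0$ are stacked, so by \eqref{eq:rule} $F_0$ is even and $F_3$ is odd. From $h(F_0)\ge-2$ and $h(F_0)+3\le1$ we get $h(F_0)=-2$. The pairs are $\{F_0,F_1\}$ with sum $-2-1=-3$ and $\{F_2,F_3\}$ with sum $0+1=1$. So $\{\sigma_{r-1},\sigma_r\}=\{-3,1\}$.

Thus $\sigma$ starts at $1$ and switches between $1$ and $-3$ exactly at the horizontally matched vertices. Let $(r,c)$ be matched horizontally. The vertically matched vertices above it in column $c$ are matched among themselves, so their number is even, and the number of switches above row $r$ has the parity of $r-1$. Hence $\sigma_{r-1}=1$ if $r$ is odd and $\sigma_{r-1}=-3$ if $r$ is even. The match goes to column $c-1$ exactly when the matched wall is the bottom side of the upper left cell $(r-1,c-1)$, whose parity is that of $r+c$.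
\begin{itemize}
\item If $r$ is odd, the upper pair is $\{F_2,F_3\}$ and the matched wall lies below its odd cell $F_3$. The match goes left if and only if $r+c$ is odd, that is, $c$ is even.
\item If $r$ is even, the upper pair is $\{F_0,F_1\}$ and the matched wall lies below its even cell $F_0$. The match goes left if and only if $r+c$ is even, that is, $c$ is even.
\end{itemize}
This proves the claim.

If $c$ is uncovered and odd, no edge of $M$ joins it to column $c-1$, so $c=1$ by hypothesis. If $c$ is uncovered and even, no edge of $M$ joins it to column $c+1$, so $c=n$. At least $n-2$ columns are covered, and Proposition~\ref{prop:cover} gives the bound.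
\end{proof}

The lemma is sharp in Example~\ref{ex:three}. The hypothesis on consecutive columns cannot be dropped: by \eqref{eq:ub-odd} and \eqref{eq:fnu}, some perfect matching of $P_3\times P_8$ has $\nu(M)\le2<\frac{8-2}{2}$.

\section{The lower bounds}\label{sec:lower}

Both proofs cut the grid into blocks of consecutive columns. If no edge of $M$ leaves a block, then $M$ restricts to a perfect matching of the grid on these columns, the lemmas of Section~\ref{sec:uncovered} apply to this smaller grid, and its alternating cycles are $M$-alternating cycles of $G$. Cycles found in disjoint blocks are disjoint. In both theorems the first inequality is \eqref{eq:fnu}.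

\begin{proof}[Proof of Theorem~\ref{thm:even}]
Put $\kappa=\frac{k}{2k+1}<\frac12$ and let $c_1<\dots<c_u$ be the all-vertical columns. If $u=0$, Lemma~\ref{lem:A} gives $\nu(M)\ge\frac n2\ge\kappa(n-1)$. Let $u\ge1$, put $c_0=0$ and $c_{u+1}=n+1$, and for $0\le i\le u$ let $W_i$ be the set of columns strictly between $c_i$ and $c_{i+1}$, with $w_i=|W_i|\ge0$. Since $n=u+\sum w_i$, the numbers
\[
b_0=\kappa w_0,\qquad b_u=\kappa w_u,\qquad b_i=\kappa(w_i+1)\quad(1\le i\le u-1)
\]
add up to $\kappa(n-1)$. We try to find $b_i$ cycles for each index $i$. There are two sources.

First, no edge of $M$ leaves an all-vertical column, so no edge leaves $W_i$, and $W_i$ has no all-vertical column. As the number of rows is even, Lemma~\ref{lem:A} gives at least $\lceil w_i/2\rceil$ disjoint alternating cycles in $W_i$.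

Second, let $1\le i\le u-1$ with $w_i$ even, and let $R_i=W_i\cup\{c_i,c_{i+1}\}$. No edge of $M$ leaves $R_i$, it has an even number $w_i+2$ of columns, and none of its $2k$ rows is all-horizontal, because the vertex of the row in column $c_i$ is matched vertically. The second statement of Lemma~\ref{lem:A} gives at least $k$ disjoint alternating cycles in $R_i$.

Call $i\in\{1,\dots,u-1\}$ \emph{short} if $w_i$ is even and $w_i\le2k-2$. For $1\le i\le u-1$ and even $w_i$,
\begin{equation}\label{eq:gap}
\frac{w_i}{2}-b_i=\frac{w_i-2k}{2(2k+1)},
\end{equation}
so the first source falls short for short indices, and we want to use $R_i$ instead. The difficulty is that $R_i$ and $R_{i+1}$ share the column $c_{i+1}$. We therefore use only every second $R_i$ and let its surplus pay for a neighbor, as $\lfloor v/2\rfloor$ did in Example~\ref{ex:ladder}. In every maximal run of consecutive short indices select the first, third, fifth, \dots\ index, and let $T$ be the set of selected indices. No two consecutive integers lie in $T$, since different runs are separated by an index that is not short. Hence the blocks $R_i$ ($i\in T$) and $W_i$ ($i\notin T$) are pairwise disjoint,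 and $\nu(M)\ge\sum_{i=0}^ua_i$, where $a_i=k$ for $i\in T$ and $a_i=\lceil w_i/2\rceil$ for $i\notin T$. We compare $a_i$ with $b_i$.
\begin{itemize}
\item If $i\in\{0,u\}$, then $a_i\ge\frac{w_i}2\ge\kappa w_i=b_i$.
\item If $1\le i\le u-1$ and $w_i$ is odd, then $a_i=\frac{w_i+1}2\ge\kappa(w_i+1)=b_i$.
\item If $1\le i\le u-1$, $w_i$ is even and $i$ is not short, then $w_i\ge2k$ and $a_i\ge b_i$ by \eqref{eq:gap}.
\item If $i\in T$, then $a_i-b_i=\kappa(2k+1)-\kappa(w_i+1)=\kappa(2k-w_i)\ge2\kappa$.
\item If $i$ is short and $i\notin T$, then $a_i-b_i\ge-\frac{2k}{2(2k+1)}=-\kappa$ by \eqref{eq:gap}.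
\end{itemize}
Each run of short indices has at least as many selected indices as unselected ones, so $\sum(a_i-b_i)\ge0$ over each run. Therefore $\nu(M)\ge\sum a_i\ge\sum b_i=\kappa(n-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Cut the grid between columns $c$ and $c+1$ whenever no edge of $M$ joins them. Consider one of the resulting blocks, with $q$ columns. No edge of $M$ leaves it, so $(2k+1)q$ is even and $q$ is even; and every two consecutive columns of the block are joined by an edge of $M$. We show that the block contains at least $\frac{kq}{2k+2}$ disjoint alternating cycles; summing over the blocks proves the theorem.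

If $q\ge2k+2$, Lemma~\ref{lem:B} gives at least
\[
\frac{q-2}{2}=\frac{kq}{2k+2}+\frac{q-2k-2}{2k+2}\ge\frac{kq}{2k+2}
\]
cycles. Otherwise $q\le2k$, as $q$ is even. The transposed block $P_q\times P_{2k+1}$ has an even number of rows, and Theorem~\ref{thm:even} with $q/2$ in place of $k$ and $2k+1$ in place of $n$ gives at least
\[
\frac{(q/2)\cdot2k}{q+1}=\frac{kq}{q+1}\ge\frac{kq}{2k+2}
\]
cycles.
\end{proof}

\section{The exact values}\label{sec:exact}

Since $f$ is an integer, the lower bounds may be rounded up. After rounding they meet the known upper bounds.

\begin{lemma}\label{lem:ceil}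
Let $k\ge1$ and $l\ge1$ be integers.
\begin{enumerate}
\item[(a)] If $n=(2k+1)l+r$ with $0\le r\le2k$, then $\big\lceil\frac{k(n-1)}{2k+1}\big\rceil=kl+\big\lceil\frac{r-1}2\big\rceil$.
\item[(b)] If $n=(2k+2)l+2r$ with $0\le r\le k$, then $\big\lceil\frac{kn}{2k+2}\big\rceil=kl+r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\frac{k(n-1)}{2k+1}=kl+\xi$ with
\[
\xi=\frac{k(r-1)}{2k+1}=\frac{r-1}2-\frac{r-1}{2(2k+1)} .
\]
If $r=0$, then $-1<\xi<0$, so $\lceil\xi\rceil=0=\lceil-\frac12\rceil$. If $1\le r\le 2k$, then $0\le\frac{r-1}{2(2k+1)}<\frac12$, so $\frac{r-2}2<\xi\le\frac{r-1}2$. For odd $r$ the right end is an integer and $\lceil\xi\rceil=\frac{r-1}2$. For even $r$ the left end is an integer and $\lceil\xi\rceil=\frac r2$. In both cases $\lceil\xi\rceil=\lceil\frac{r-1}2\rceil$.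

(b) We have $\frac{kn}{2k+2}=kl+\frac{kr}{k+1}=kl+r-\frac r{k+1}$ and $0\le\frac r{k+1}<1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
The condition $0\le2r\le2k+1$ means $0\le r\le k$. By Theorems~\ref{thm:even} and~\ref{thm:odd} and Lemma~\ref{lem:ceil}, the right-hand sides of \eqref{eq:ub-even} and \eqref{eq:ub-odd} are also lower bounds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For $m=2k$ the formula reads $\lceil\frac{k(n-1)}{2k+1}\rceil$, and for $m=2k+1$ it reads $\lceil\frac{kn}{2k+2}\rceil$.

Let $m=2k$. If $n\ge2k+1$, write $n=(2k+1)l+r$ with $l\ge1$ and $0\le r\le2k$, and apply Corollary~\ref{cor:conj} and Lemma~\ref{lem:ceil}(a). If $n=2k$, then $f(P_{2k}\times P_{2k})=k$ by \cite{PK}, and $\frac{k(2k-1)}{2k+1}=k-1+\frac1{2k+1}$ has ceiling $k$.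

Let $m=2k+1\ge3$. Then $n$ is even and $n\ge m$, so $n\ge2k+2$. Write $n=(2k+2)l+2r$ with $l\ge1$ and $0\le r\le k$, and apply Corollary~\ref{cor:conj} and Lemma~\ref{lem:ceil}(b).

Let $m=1$. A path with an even number of vertices has exactly one perfect matching, so both sides are $0$.
\end{proof}

\begin{remark}
The hypothesis $m\le n$ is used only for the upper bounds; Theorems~\ref{thm:even} and~\ref{thm:odd} do not need it. The formula itself does: for $m=6$, $n=2$ it would give $\lceil\frac6{14}\rceil=1$, whereas $f(P_6\times P_2)=\lceil\frac53\rceil=2$ by Example~\ref{ex:ladder}.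
\end{remark}

\begin{thebibliography}{9}

\bibitem{AHM}
Peyman Afshani, Hamed Hatami, Ebadollah S. Mahmoodian,
\emph{On the spectrum of the forced matching number of graphs},
arXiv:0903.2578 (2009).

\bibitem{PK}
Pachter and Kim,
\emph{Forcing matchings on square grids},
Discrete Math. 190 (1998) 287--294.

\end{thebibliography}
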